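\title{Large spectral density near zero in integral group rings of solvable groups}

\begin{abstract}
Let $S$ be a self-adjoint element of the integral group ring of a countable group $G$, and let $\mu_S$ be its spectral measure. If $G$ is sofic, the nonincreasing function $s\mapsto\mu_S((0,e^{-s}))$ is integrable on $(0,\infty)$. We show that this is the only obstruction to slow decay: for every nonincreasing integrable function $h$ there are a finitely generated solvable group $G$ and a self-adjoint $S\in\mathbb Z[G]$ with $\mu_S((0,e^{-s}))\ge h(s)$ for all large $s$. It follows that for every function $g$ with $\liminf_{\varepsilon\to0}g(\varepsilon)=0$ some such $S$ satisfies $\mu_S((0,\varepsilon_i))>g(\varepsilon_i)/|\log\varepsilon_i|$ along a sequence $\varepsilon_i\to0$, which proves a conjecture posed by Grabowski. The element $S$ encodes a reversible binary counter, and the group is built so that the counter halts at a random scale with a prescribed distribution.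
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Spectral measures near zero}
Let $G$ be a countable discrete group with identity $e$. The integral group ring $\mathbb Z[G]$ acts on $\ell^2(G)$ by left multiplication, and the involution $\big(\sum_\gamma a_\gamma\gamma\big)^*=\sum_\gamma a_\gamma\gamma^{-1}$ corresponds to taking the adjoint operator. For a self-adjoint $S\in\mathbb Z[G]$, the \emph{spectral measure} of $S$ is the Borel probability measure
\[
\mu_S(\Delta)=\langle\chi_\Delta(S)\delta_e,\delta_e\rangle ,\qquad \Delta\subset\mathbb R,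
\]
where $\chi_\Delta(S)$ is the spectral projection of $S$ for $\Delta$ and $\delta_e\in\ell^2(G)$ is the indicator of $e$. It is supported in $[-\|S\|,\|S\|]$, and $\|S\|$ is at most the sum of the absolute values of the coefficients of $S$. The number $\mu_S((0,\varepsilon))$ measures how much of the spectrum is small and positive. It tends to $0$ with $\varepsilon$, because the intervals $(0,\varepsilon)$ decrease to the empty set. We ask how slowly it can tend to $0$.

For $G=\mathbb Z=\langle t\rangle$ and $S=2-t-t^{-1}$, the Fourier transform turns $S$ into multiplication by $4\sin^2(\vartheta/2)$ on the circle, so $\mu_S((0,\varepsilon))=\frac2\pi\arcsin(\sqrt\varepsilon/2)$ for $\varepsilon\le4$. The decay is a power of $\varepsilon$.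

Finite groups show which scale to expect in general. If $|G|=n$, then $S$ is a symmetric integer matrix of size $n$. Its spectral projections commute with right translations, so each of them has constant diagonal, and $\mu_S$ gives mass $1/n$ to each eigenvalue, counted with multiplicity. The product of the nonzero eigenvalues is, up to sign, a nonzero coefficient of the characteristic polynomial, hence at least $1$ in absolute value. If $k$ eigenvalues lie in $(0,\varepsilon)$ with $\varepsilon<1$, then $\varepsilon^k\max(1,\|S\|)^n\ge1$, that is,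
\[
\mu_S((0,\varepsilon))=\frac kn\le\frac{\log\max(1,\|S\|)}{|\log\varepsilon|}.
\]
This bound does not depend on $n$, so $1/|\log\varepsilon|$ is the natural scale. For many groups, including all residually finite ones, every self-adjoint $S\in\mathbb Z[G]$ satisfies $\mu_S((0,\varepsilon))=o(1/|\log\varepsilon|)$ as $\varepsilon\to0$ (Clair, Schick). In the other direction, it is known that for every $\delta>0$ there are a group $G_\delta$, a self-adjoint $S_\delta\in\mathbb Z[G_\delta]$ and a constant $C>0$ such that $\mu_{S_\delta}((0,\varepsilon_i))>C/|\log\varepsilon_i|^{1+\delta}$ for some sequence of positive $\varepsilon_i\to0$. The following conjecture, posed in \cite{Grabowski}, says that the upper bound $o(1/|\log\varepsilon|)$ cannot be improved to any explicit rate. A function $g\colon\mathbb R_+\to\mathbb R_+$ is called \emph{computable} if some algorithm computes $g(\varepsilon)$ from a given rational $\varepsilon$.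

\medskip
\noindent\textbf{Conjecture.} \emph{For every continuous computable function $g\colon\mathbb R_+\to\mathbb R_+$ with $g(\varepsilon)\to0$ as $\varepsilon\to0$ there are a group $G$ and a self-adjoint $S\in\mathbb Z[G]$ such that $\mu_S((0,\varepsilon_i))>g(\varepsilon_i)/|\log\varepsilon_i|$ for some sequence of positive $\varepsilon_i$ converging to $0$.}

\subsection{Results}
The conjecture is true, and it follows from a statement that holds at all small scales at once. We write $\varepsilon=e^{-s}$.

\begin{theorem}\label{thm:main}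
Let $h\colon(0,\infty)\to[0,\infty)$ be nonincreasing with $\int_0^\infty h(s)\,ds<\infty$. There are a finitely generated solvable group $G$ of derived length at most $4$, a self-adjoint $S\in\mathbb Z[G]$ and a number $s_0$ such that $\mu_S((0,e^{-s}))\ge h(s)$ for all $s>s_0$.
\end{theorem}

\begin{theorem}\label{thm:conj}
Let $g\colon\mathbb R_+\to\mathbb R_+$ be any function with $\liminf_{\varepsilon\to0}g(\varepsilon)=0$. There are a finitely generated solvable group $G$, a self-adjoint $S\in\mathbb Z[G]$ and positive $\varepsilon_i\to0$ such that $\mu_S((0,\varepsilon_i))>g(\varepsilon_i)/|\log\varepsilon_i|$ for all $i$.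
\end{theorem}

Thus neither continuity nor computability of $g$ is needed. Both theorems are sharp within a large class of groups. Recall that $G$ is \emph{sofic} if for every finite $\Sigma\subset G$ and every $\delta>0$ there are $n\ge1$ and a map $\psi\colon G\to\operatorname{Sym}(n)$ such that, for all $\gamma,\gamma'\in\Sigma$, the permutations $\psi(\gamma\gamma')$ and $\psi(\gamma)\psi(\gamma')$ differ at no more than $\delta n$ points, and $\psi(\gamma)$ has no more than $\delta n$ fixed points if $\gamma\ne e$. Solvable groups are amenable, and amenable groups are sofic.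

\begin{theorem}\label{thm:sharp}
If $G$ is sofic and $S=S^*\in\mathbb Z[G]$, then
\[
\int_0^\infty\mu_S((0,e^{-s}))\,ds\le\log\max(1,\|S\|)<\infty .
\]
Hence:
\begin{enumerate}
\item[(a)] For a nonincreasing $h\colon(0,\infty)\to[0,\infty)$, there are a sofic group $G$ and $S=S^*\in\mathbb Z[G]$ with $\mu_S((0,e^{-s}))\ge h(s)$ for all large $s$ if and only if $\int_{s_1}^\infty h(s)\,ds<\infty$ for some $s_1$; in that case $G$ can be taken finitely generated and solvable.
\item[(b)] For $g\colon\mathbb R_+\to\mathbb R_+$, there are a sofic group $G$, an element $S=S^*\in\mathbb Z[G]$ and positive $\varepsilon_i\to0$ with $\mu_S((0,\varepsilon_i))>g(\varepsilon_i)/|\log\varepsilon_i|$ for all $i$ if and only if $\liminf_{\varepsilon\to0}g(\varepsilon)=0$.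
\end{enumerate}
\end{theorem}

\subsection{Why integrability, and the plan of the proof}
Suppose that $S$ splits into finite blocks, each an integer matrix of bounded norm, and that the blocks of size about $2^d$ fill a proportion $p_d$ of the space. By the determinant argument above, a positive eigenvalue of such a block is no smaller than $e^{-c2^d}$. If every block has one eigenvalue of this extreme size, then $\mu_S((0,e^{-c2^d}))$ is at least about $2^{-d}p_d$, and the only visible constraint is $\sum_dp_d\le1$. For a nonincreasing $h$, convergence of $\sum_d2^dh(2^d)$ is equivalent to integrability of $h$ at infinity. So Theorem~\ref{thm:main} asks for one group ring element, a finite expression, whose blocks realize an arbitrary sequence of proportions $p_d$ up to a constant factor.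

Section~\ref{sec:towers} explains how an injective partial map built from finitely many group elements (a \emph{machine}) gives an element $S$ with one block for each finite orbit, an orbit of length $n$ producing an eigenvalue of order $4^{-n}$. A binary counter on $d$ digits gives orbits of length about $2^d$. The main point is to stop the counter at scale $d$ with probability $p_d$. The sequence $(p_d)$ is encoded by a prefix-free set $K$ of binary words, and $K$ is stored in the relations of the group (Section~\ref{sec:group}); the formula for $S$ does not depend on $K$. This is why no computability is needed. The machine cannot read $K$, but it can detect the effect of one special generator by a before-and-after comparison (Section~\ref{sec:machine}). Section~\ref{sec:kraft} chooses $K$ and proves Theorems~\ref{thm:main} and~\ref{thm:conj}, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.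

\section{Towers and small eigenvalues}\label{sec:towers}

\subsection{Two lemmas}
For a bounded operator $X$ on $\ell^2(G)$ put $\operatorname{tr}X=\langle X\delta_e,\delta_e\rangle$. On $\mathbb R[G]$ this is the coefficient of $e$, so $\operatorname{tr}(XY)=\operatorname{tr}(YX)$ for $X,Y\in\mathbb R[G]$. The first lemma turns an eigenvector inside the group ring into an atom of $\mu_S$.

\begin{lemma}\label{lem:atom}
Let $S=S^*\in\mathbb Z[G]$, $Y\in\mathbb R[G]$ and $\lambda\in\mathbb R$ satisfy $SY=\lambda Y$ and $YY^*Y=Y$. Then $\mu_S(\{\lambda\})\ge\operatorname{tr}(Y^*Y)$.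
\end{lemma}

\begin{proof}
The operator $R=YY^*$ is self-adjoint and $R^2=(YY^*Y)Y^*=R$, so $R$ is an orthogonal projection. Since $SR=\lambda R$, its range lies in $\ker(S-\lambda)$, which is the range of $\chi_{\{\lambda\}}(S)$. Hence $\mu_S(\{\lambda\})\ge\operatorname{tr}R=\operatorname{tr}(Y^*Y)$.
\end{proof}

The second lemma provides the blocks. Let $\mathbf e_0,\dots,\mathbf e_{n-1}$ be the standard basis of $\mathbb R^n$, put $\mathbf e_n=\mathbf e_{-1}=0$, and let $J_n$ be the integer matrix with $J_n\mathbf e_k=\mathbf e_k-2\mathbf e_{k+1}$ for $0\le k<n$. Its transpose satisfies $J_n^{\mathsf T}\mathbf e_k=\mathbf e_k-2\mathbf e_{k-1}$, and $\|J_n\|\le3$ for all $n$. Let $\lambda_n$ be the least eigenvalue of $J_n^{\mathsf T}J_n$.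

\begin{lemma}\label{lem:J}
We have $0<\lambda_n\le4^{-(n-1)}$.
\end{lemma}

\begin{proof}
The matrix $J_n$ is triangular with $1$ on the diagonal, so it is invertible and $\lambda_n>0$. For $\mathbf v=\sum_{k=0}^{n-1}2^k\mathbf e_k$ the sum $J_n\mathbf v=\sum_k(2^k\mathbf e_k-2^{k+1}\mathbf e_{k+1})$ telescopes to $\mathbf e_0$. Thus $\lambda_n\le\|J_n\mathbf v\|^2/\|\mathbf v\|^2\le4^{-(n-1)}$.
\end{proof}

For example, $J_2^{\mathsf T}J_2=\left(\begin{smallmatrix}5&-2\\-2&1\end{smallmatrix}\right)$ has eigenvalues $3\pm2\sqrt2$, and $\lambda_2=3-2\sqrt2<\frac14$.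

\subsection{Group rings of semidirect products as functions}\label{sub:dict}
Let $A$ be a countable elementary abelian $2$-group, written multiplicatively, with a fixed basis. Let a countable group $\Gamma$ act on $A$ by automorphisms, and let $G_0=A\rtimes\Gamma$, so that $\gamma a\gamma^{-1}=\gamma\cdot a$. The dual $\hat A=\operatorname{Hom}(A,\{\pm1\})$ is the compact space of all sign assignments to the basis, and its Haar measure $\nu$ makes these signs independent and uniform. The group $\Gamma$ acts on $\hat A$ by homeomorphisms, $(\gamma\chi)(a)=\chi(\gamma^{-1}\cdot a)$.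

View $a\in A$ as the function $\chi\mapsto\chi(a)$ on $\hat A$. This identifies the algebra $\mathbb Q[A]$ with the algebra of locally constant functions $\hat A\to\mathbb Q$. Indeed, a locally constant function on $\hat A$ depends on finitely many, say $n$, basis elements, and the $2^n$ products of these basis elements are orthonormal in the $2^n$-dimensional space of such functions. In particular the indicator $1_U$ of a clopen set $U\subset\hat A$ is an element of $\mathbb Q[A]$; for instance
\begin{equation}\label{eq:cyl}
1_{\{\chi\,:\,\chi(a)=(-1)^i\}}=\tfrac12\big(1+(-1)^ia\big).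
\end{equation}
For $F\in\mathbb Q[A]$ we have $F^*=F$, because $a^{-1}=a$, and $\operatorname{tr}F=\int F\,d\nu$, because $\int\chi(a)\,d\nu(\chi)=0$ for $a\ne1$. Finally, the function $\gamma a\gamma^{-1}$ sends $\chi$ to $\chi(\gamma\cdot a)=(\gamma^{-1}\chi)(a)$, so $\gamma F\gamma^{-1}=F\circ\gamma^{-1}$ and
\begin{equation}\label{eq:cov}
\gamma\,1_U=1_{\gamma U}\,\gamma\qquad(\gamma\in\Gamma,\ U\subset\hat A\text{ clopen}).
\end{equation}
The element $\gamma1_U$ represents the partial map that applies $\gamma$ to the points of $U$.

\subsection{The smallest case}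
\begin{example}\label{ex:lamp}
Let $A$ have basis $\alpha_j$ $(j\in\mathbb Z)$ and let $\Gamma=\langle t\rangle$ act by $t\cdot\alpha_j=\alpha_{j+1}$, so that $G_0=\mathbb Z/2\wr\mathbb Z$. A point $\chi\in\hat A$ is a bit sequence $(a_j)$ with $\chi(\alpha_j)=(-1)^{a_j}$, and $a_j(t^{-1}\chi)=a_{j+1}(\chi)$: we think of $t^{-1}$ as moving a head one step to the right along a tape. Let $U=\{a_0=0\}$ and
\[
N=t^{-1}1_U,\qquad T=1-2N=1-t^{-1}(1+\alpha_0)\in\mathbb Z[G_0],\qquad S=T^*T .
\]
The partial map behind $N$ is ``move right if the head reads $0$''. Its orbits with $n$ points start in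
\[
\mathcal E=\{a_{-1}=1,\ a_0=\dots=a_{n-2}=0,\ a_{n-1}=1\},\qquad\nu(\mathcal E)=2^{-(n+1)} .
\]
Put $V_k=t^{-k}1_{\mathcal E}$ for $0\le k<n$ and $V_{-1}=V_n=0$. Since $t^kU=\{a_k=0\}$, formula \eqref{eq:cov} gives
\[
NV_k=t^{-k-1}1_{\{a_k=0\}}1_{\mathcal E}=V_{k+1},\qquad N^*V_k=t^{-k+1}1_{\{a_{k-1}=0\}}1_{\mathcal E}=V_{k-1}\qquad(0\le k<n).
\]
So $T$ and $T^*$ act on the $V_k$ as $J_n$ and $J_n^{\mathsf T}$ act on the $\mathbf e_k$. For $0<j<n$ the set $t^j\mathcal E$ lies in $\{a_{j-1}=1\}$ and is therefore disjoint from $\mathcal E$. Hence $V_l^*V_k=1_{\mathcal E}1_{t^{l-k}\mathcal E}t^{l-k}$ vanishes for $l>k$, and by taking adjoints also for $l<k$, while $V_k^*V_k=1_{\mathcal E}$. If $\xi$ is a unit eigenvector of $J_n^{\mathsf T}J_n$ for $\lambda_n$, then $Y=\sum_k\xi_kV_k$ satisfies $SY=\lambda_nY$, $Y^*Y=1_{\mathcal E}$ and $Y1_{\mathcal E}=Y$. Lemmas~\ref{lem:atom} and~\ref{lem:J} give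
\[
\mu_S\big((0,4^{-(n-1)}]\big)\ge2^{-(n+1)} .
\]
With $\varepsilon=4^{-(n-1)}$ the right side is $\sqrt\varepsilon/4$. The bound is weak because an orbit of length $n$ costs $n+1$ prescribed bits. To reach the scale $1/|\log\varepsilon|$, an orbit of length $n$ may cost only about $\log_2n$ bits.
\end{example}

\subsection{Machines}
A longer run on the same number of bits requires a finite memory. It is provided by matrix units. Let $\mathcal Q$ be a finite set of \emph{modes}, let $\Lambda$ be a finite group, and let $E_{\mathsf m\mathsf m'}\in\mathbb Q[\Lambda]$ $(\mathsf m,\mathsf m'\in\mathcal Q)$ and $\theta>0$ satisfy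
\begin{equation}\label{eq:units}
E_{\mathsf m\mathsf m'}E_{\mathsf n\mathsf n'}=\delta_{\mathsf m'\mathsf n}E_{\mathsf m\mathsf n'},\qquad E_{\mathsf m\mathsf m'}^*=E_{\mathsf m'\mathsf m},\qquad\operatorname{tr}E_{\mathsf m\mathsf m'}=\theta\,\delta_{\mathsf m\mathsf m'} .
\end{equation}
Example~\ref{ex:lamp} is the case $|\mathcal Q|=|\Lambda|=\theta=1$. We shall need six modes. Let $D_4$ be the group of signed $2\times2$ permutation matrices, of order $8$.

\begin{lemma}\label{lem:D4}
If $|\mathcal Q|\le8$, then \eqref{eq:units} holds for suitable $E_{\mathsf m\mathsf m'}\in2^{-6}\mathbb Z[D_4^3]$ with $\theta=2^{-6}$.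
\end{lemma}

\begin{proof}
In $D_4$ let $\zeta_0=-I$, $\tau=\operatorname{diag}(1,-1)$, and let $\sigma$ be the transposition matrix. These are involutions, $\zeta_0$ is central, and $\sigma\tau\sigma=\zeta_0\tau$. For $i\in\mathbb Z/2$ put $\varpi_i=\frac{1-\zeta_0}2\cdot\frac{1+(-1)^i\tau}2$. Then $\varpi_0,\varpi_1$ are self-adjoint idempotents with $\varpi_0\varpi_1=0$. Since $(1-\zeta_0)\zeta_0=-(1-\zeta_0)$, we get $\sigma\varpi_i\sigma=\varpi_{i+1}$, and so $\varpi_j\sigma^k=\sigma^k\varpi_{j+k}$. Put $E_{ij}=\sigma^{i+j}\varpi_j\in\frac14\mathbb Z[D_4]$. Then $E_{ij}E_{kl}=\sigma^{i+j+k+l}\varpi_{j+k+l}\varpi_l=\delta_{jk}E_{il}$ and $E_{ij}^*=\varpi_j\sigma^{i+j}=\sigma^{i+j}\varpi_i=E_{ji}$. The element $\varpi_j$ is supported on $\{I,\zeta_0,\tau,\zeta_0\tau\}$ with coefficient $\frac14$ at $I$, and $\sigma$ is not in this subgroup, so $\operatorname{tr}E_{ij}=\frac14\delta_{ij}$. Multiplying the matrix units of the three commuting factors of $D_4^3$ gives matrix units indexed by $(\mathbb Z/2)^3$, with $\theta=4^{-3}$ and denominators $4^3$. Identify $\mathcal Q$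 with a subset of $(\mathbb Z/2)^3$.
\end{proof}

Points of $\hat A\times\mathcal Q$ are called \emph{states}. A \emph{machine} is a finite family of \emph{pieces} $(U_\iota,\mathsf m_\iota,\gamma_\iota,\mathsf m'_\iota)$, with $U_\iota\subset\hat A$ clopen, $\gamma_\iota\in\Gamma$ and $\mathsf m_\iota,\mathsf m'_\iota\in\mathcal Q$, such that the sets $U_\iota\times\{\mathsf m_\iota\}$ are pairwise disjoint and the partial map
\[
\varphi(\chi,\mathsf m_\iota)=(\gamma_\iota\chi,\mathsf m'_\iota)\qquad(\chi\in U_\iota)
\]
is injective. Then the image sets $\gamma_\iota U_\iota\times\{\mathsf m'_\iota\}$ are pairwise disjoint as well, and $\varphi$ maps clopen subsets of its domain to clopen sets. A clopen set $\mathcal E$ of states is the \emph{base of a tower of height $n$} if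
\[
\mathcal E\cap\operatorname{ran}\varphi=\emptyset,\qquad\mathcal E\subset\operatorname{dom}\varphi^{n-1},\qquad\varphi^{n-1}(\mathcal E)\cap\operatorname{dom}\varphi=\emptyset .
\]
In words: each state of $\mathcal E$ has no predecessor, and its run halts after exactly $n-1$ steps. The \emph{levels} $\varphi^k\mathcal E$, $0\le k<n$, are pairwise disjoint. More generally,
\begin{equation}\label{eq:disj}
\varphi^k(\mathsf u)=\varphi^l(\mathsf v)\ \text{ with }\ \mathsf u,\mathsf v\notin\operatorname{ran}\varphi\quad\Longrightarrow\quad k=l\ \text{ and }\ \mathsf u=\mathsf v,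
\end{equation}
because for $k\ge l$ injectivity gives $\varphi^{k-l}(\mathsf u)=\mathsf v$, which forces $k=l$.

Let $G=G_0\times\Lambda$. In $\mathbb Q[G]$ the $E_{\mathsf m\mathsf m'}$ commute with $\mathbb Q[G_0]$, and $\operatorname{tr}(E_{\mathsf m\mathsf m'}X)=\theta\delta_{\mathsf m\mathsf m'}\operatorname{tr}X$ for $X\in\mathbb Q[G_0]$. For a clopen set $W=\bigcup_{\mathsf m}W_{\mathsf m}\times\{\mathsf m\}$ of states put $1_W=\sum_{\mathsf m}E_{\mathsf m\mathsf m}1_{W_{\mathsf m}}$ and $\nu(W)=\sum_{\mathsf m}\nu(W_{\mathsf m})$. Then $1_W^*=1_W$, $1_W1_{W'}=1_{W\cap W'}$ and $\operatorname{tr}1_W=\theta\nu(W)$. Define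
\[
N=\sum_\iota E_{\mathsf m'_\iota\mathsf m_\iota}\gamma_\iota1_{U_\iota},\qquad P=1_{\hat A\times\mathcal Q}=\sum_{\mathsf m}E_{\mathsf m\mathsf m},\qquad T=P-2N .
\]

\begin{proposition}\label{prop:tower}
Let $b$ be a positive integer with $bT\in\mathbb Z[G]$, and let $S=b^2T^*T$, a self-adjoint element of $\mathbb Z[G]$. If $\mathcal E$ is the base of a tower of height $n$, then
\[
\mu_S\big((0,\,b^24^{-(n-1)}]\big)\ge\theta\,\nu(\mathcal E).
\]
\end{proposition}

\begin{proof}
We first show that $N$ represents $\varphi$:
\begin{equation}\label{eq:rel}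
N^*N=1_{\operatorname{dom}\varphi},\qquad N1_W=1_{\varphi(W\cap\operatorname{dom}\varphi)}N\quad(W\text{ clopen}).
\end{equation}
In the expansion of $N^*N$ the term of a pair $(\iota,\iota')$ vanishes unless $\mathsf m'_\iota=\mathsf m'_{\iota'}$, and then by \eqref{eq:cov} it equals $E_{\mathsf m_\iota\mathsf m_{\iota'}}\gamma_\iota^{-1}1_{\gamma_\iota U_\iota}1_{\gamma_{\iota'}U_{\iota'}}\gamma_{\iota'}$. By disjointness of the image sets this is $0$ for $\iota\ne\iota'$, and it is $E_{\mathsf m_\iota\mathsf m_\iota}1_{U_\iota}$ for $\iota=\iota'$. These terms add up to $1_{\operatorname{dom}\varphi}$. For the second identity let $W'=\varphi(W\cap\operatorname{dom}\varphi)$. The $\iota$-th term of $N1_W$ is $E_{\mathsf m'_\iota\mathsf m_\iota}1_{\gamma_\iota(U_\iota\cap W_{\mathsf m_\iota})}\gamma_\iota$, the $\iota$-th term of $1_{W'}N$ is $E_{\mathsf m'_\iota\mathsf m_\iota}1_{W'_{\mathsf m'_\iota}\cap\gamma_\iota U_\iota}\gamma_\iota$, and the two subsets of $\hat A$ coincide because $\varphi$ is injective. Taking for $W$ the set of all states gives $N=1_{\operatorname{ran}\varphi}N$,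 hence $N^*=N^*1_{\operatorname{ran}\varphi}$.

Put $V_k=N^k1_{\mathcal E}$ for $0\le k<n$ and $V_{-1}=V_n=0$. Iterating \eqref{eq:rel} gives $V_k=1_{\varphi^k\mathcal E}N^k$, so $V_k=1_{\varphi^k\mathcal E}V_k$. Three consequences follow: $PV_k=V_k$; $V_l^*V_k=0$ for $k\ne l$, since the levels are disjoint; and $1_{\operatorname{dom}\varphi}V_k=V_k$ for $k<n-1$. The last one yields $V_{k+1}^*V_{k+1}=V_k^*N^*NV_k=V_k^*V_k$ for $k<n-1$, so $V_k^*V_k=1_{\mathcal E}$ for all $0\le k<n$.

Next, $NV_k=V_{k+1}$ for $0\le k<n$: for $k<n-1$ this is the definition, and $NV_{n-1}=N1_{\varphi^{n-1}\mathcal E}V_{n-1}=0$ by \eqref{eq:rel}, since the top level misses $\operatorname{dom}\varphi$. Also $N^*V_k=V_{k-1}$ for $0\le k<n$: for $k\ge1$ we have $N^*V_k=N^*NV_{k-1}=1_{\operatorname{dom}\varphi}V_{k-1}=V_{k-1}$, and $N^*V_0=N^*1_{\operatorname{ran}\varphi}1_{\mathcal E}=0$, since the base misses $\operatorname{ran}\varphi$. Thus $TV_k=V_k-2V_{k+1}$ and $T^*V_k=V_k-2V_{k-1}$.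

Let $\xi\in\mathbb R^n$ be a unit eigenvector of $J_n^{\mathsf T}J_n$ for $\lambda_n$, and let $Y=\sum_k\xi_kV_k$. Then $SY=b^2\lambda_nY$, $Y^*Y=\sum_k\xi_k^21_{\mathcal E}=1_{\mathcal E}$ and $Y1_{\mathcal E}=Y$. Lemma~\ref{lem:atom} gives $\mu_S(\{b^2\lambda_n\})\ge\operatorname{tr}1_{\mathcal E}=\theta\nu(\mathcal E)$, and Lemma~\ref{lem:J} locates $b^2\lambda_n$.
\end{proof}

\begin{remark}\label{rem:pack}
The action of $\Gamma$ preserves $\nu$, so all levels of a tower have the measure of the base. By \eqref{eq:disj}, towers with disjoint bases $\mathcal E_d$ and heights $n_d$ are disjoint, hence $\sum_dn_d\nu(\mathcal E_d)\le|\mathcal Q|$. If $n_d\ge2^d$ and $\nu(\mathcal E_d)=c2^{-d}p_d$, then $\sum_dp_d<\infty$. So a counter that runs for $2^d$ steps on $d$ prescribed bits cannot halt at every scale $d$ with comparable probability. It needs a stopping rule, and the stopping rule determines the numbers $p_d$.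
\end{remark}

\section{A group that stores a prefix-free set}\label{sec:group}

Fix a \emph{prefix-free} set $K$ of nonempty finite words in $\{0,1\}$: no word of $K$ is a proper initial segment of another. Let $K_d$ be the set of its words of length $d$ and $p_d=|K_d|2^{-d}$. If $y_1,y_2,\dots$ are independent uniform bits, there is at most one $d$ with $y_1\cdots y_d\in K$, and $p_d$ is the probability that this happens for $d$. This random $d$ will be the stopping scale.

\subsection{What the group has to provide}
The machine will work on a tape with three tracks $a,y,z$. The counter lives on the track $a$, to the right of a marked site $0$. The track $y$ is never changed and determines $d$. When a carry stops at a site $\kappa$, the machine must find out whether $y_1\cdots y_\kappa\in K$. There are uncountably many sets $K$ and only countably many machines over a fixed group, so $K$ has to be built into the group. We want a group element $c$ which, applied with the head at site $0$, flips the bit $z_k$ exactly when $y_1\cdots y_k\in K$. The machine then memorizes $z_\kappa$,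 walks to site $0$, applies $c$, walks back and compares.

There are two obstacles. First, $\Gamma$ acts on $\hat A$ by automorphisms, which fix the trivial character, whereas flipping a bit is a translation. The remedy is an extra basis element $\zeta$ fixed by $\Gamma$: on the coset $\{\chi(\zeta)=-1\}$, the automorphism $\alpha\mapsto\zeta\alpha$ flips the bit that belongs to $\alpha$. Second, such a translation flips the same coordinates at every point, whereas the site to be flipped depends on $y$. The remedy is to index the third family of bits by a group $\Phi$ in which two elements $r_0,r_1$ generate a free monoid, and to let the head walk along the path $r_{y_1},r_{y_1}r_{y_2},\dots$ in $\Phi$. A fixed set of coordinates then meets different paths at different times.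

\subsection{Definition of the group}
Let $\Phi=\mathbb Z/2\wr\mathbb Z$ be the semidirect product of the elementary abelian $2$-group with basis $x_j$ $(j\in\mathbb Z)$ with $\langle t\rangle\cong\mathbb Z$, where $tx_jt^{-1}=x_{j+1}$. It is metabelian and generated by $t$ and $x=x_0$. Denote its identity by $o$, and let $\deg\colon\Phi\to\mathbb Z$ be the homomorphism with $\deg t=1$, $\deg x=0$. Put $r_0=t$, $r_1=xt$, and $r_w=r_{w_1}\cdots r_{w_k}$ for a word $w=w_1\cdots w_k$. Moving all letters $t$ to the right gives
\begin{equation}\label{eq:free}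
r_w=x_0^{w_1}x_1^{w_2}\cdots x_{k-1}^{w_k}t^k ,
\end{equation}
so $\deg r_w=k$, and distinct words give distinct elements. Let $\hat K=\{r_w:w\in K\}$.

Let $A$ be the elementary abelian $2$-group with basis $\zeta$, $\alpha_j$, $\upsilon_j$ $(j\in\mathbb Z)$, $\eta_v$ $(v\in\Phi)$, and let $B$ be the elementary abelian $2$-group with basis $f_j$ $(j\in\mathbb Z)$, $c_u$ $(u\in\Phi)$. Let $B$ act on $A$ as follows: $f_j$ sends $\alpha_j$ to $\zeta\alpha_j$; $c_u$ sends $\eta_v$ to $\zeta\eta_v$ whenever $u^{-1}v\in\hat K$; all other basis elements are fixed. Each of these maps has the form $a\mapsto\zeta^{\beta(a)}a$ for a homomorphism $\beta\colon A\to\mathbb Z/2$ with $\beta(\zeta)=0$. Composing two such maps adds the homomorphisms, so they are commuting automorphisms whose squares are trivial, and the action of $B$ is well defined.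

Let $u\in\Phi$ act on $A$ and on $B$ by permuting the bases:
\[
\zeta\mapsto\zeta,\quad\alpha_j\mapsto\alpha_{j+\deg u},\quad\upsilon_j\mapsto\upsilon_{j+\deg u},\quad\eta_v\mapsto\eta_{uv};\qquad f_j\mapsto f_{j+\deg u},\quad c_v\mapsto c_{uv}.
\]
These actions are compatible: as automorphisms of $A$ we have $uf_ju^{-1}=f_{j+\deg u}$ and $uc_{u'}u^{-1}=c_{uu'}$. Indeed, $uf_ju^{-1}$ multiplies $\alpha_i$ by $\zeta$ if and only if $i-\deg u=j$, and $uc_{u'}u^{-1}$ multiplies $\eta_v$ by $\zeta$ if and only if $u'^{-1}(u^{-1}v)=(uu')^{-1}v\in\hat K$; all other basis elements are fixed by both sides. So $\Gamma=B\rtimes\Phi$ acts on $A$. Put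
\[
G_0=A\rtimes\Gamma,\qquad G=G_0\times D_4^3 .
\]

\begin{lemma}\label{lem:solv}
The group $G$ is finitely generated and solvable of derived length at most $4$.
\end{lemma}

\begin{proof}
Conjugating $\alpha_0,\upsilon_0,\eta_o,f_0,c_o$ by elements of $\Phi=\langle t,x\rangle$ gives all basis elements of $A$ and $B$ except $\zeta$, and $\zeta=f_0\alpha_0f_0^{-1}\alpha_0^{-1}$. So these seven elements generate $G_0$. The quotient of $G_0$ by $A\rtimes B$ is the metabelian group $\Phi$, so $G_0''\subset A\rtimes B$. Since $B$ acts trivially on $A/\langle\zeta\rangle$, the group $(A\rtimes B)/\langle\zeta\rangle$ is abelian, so $G_0'''\subset\langle\zeta\rangle$ and $G_0''''=1$. The factor $D_4^3$ is finite and metabelian.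
\end{proof}

\subsection{The tape}
Let $\Omega=\{\chi\in\hat A:\chi(\zeta)=-1\}$. It is clopen, $\Gamma$-invariant, and $\nu(\Omega)=\frac12$. A point $\omega\in\Omega$ is a triple of bit fields $(a_j)_{j\in\mathbb Z}$, $(y_j)_{j\in\mathbb Z}$, $(Z_v)_{v\in\Phi}$, defined by $\omega(\alpha_j)=(-1)^{a_j}$, $\omega(\upsilon_j)=(-1)^{y_j}$, $\omega(\eta_v)=(-1)^{Z_v}$. Under the probability measure $2\nu$ on $\Omega$ all these bits are independent and uniform. From $(\gamma\omega)(a)=\omega(\gamma^{-1}\cdot a)$ we read off the action. Since $(f_0\omega)(\alpha_0)=\omega(\zeta\alpha_0)=-\omega(\alpha_0)$, the element $f_0$ flips $a_0$ and nothing else. In the same way $c_o$ flips exactly the bits $Z_v$ with $v\in\hat K$. An element $u\in\Phi$ acts by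
\[
a_j(u\omega)=a_{j-\deg u}(\omega),\qquad y_j(u\omega)=y_{j-\deg u}(\omega),\qquad Z_v(u\omega)=Z_{u^{-1}v}(\omega).
\]
For $\omega\in\Omega$ define $u_k=u_k(\omega)\in\Phi$ for all $k\in\mathbb Z$ by $u_0=o$ and $u_k=u_{k-1}r_{y_k}$. Then $\deg u_k=k$, and $u_k=r_{y_1\cdots y_k}$ for $k\ge1$. Put $z_k=Z_{u_k}$; in particular $z_0=Z_o$. The \emph{tape} of $\omega$ is the sequence $(a_k,y_k,z_k)_{k\in\mathbb Z}$. The \emph{right move} is the map $\rho(\omega)=r_{y_1(\omega)}^{-1}\omega$.

\begin{lemma}\label{lem:tape}
\begin{enumerate}
\item[(i)] The map $\rho$ is a bijection of $\Omega$ with inverse $\omega\mapsto r_{y_0(\omega)}\omega$ (the \emph{left move}), and entry $k$ of the tape of $\rho\omega$ is entry $k+1$ of the tape of $\omega$.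
\item[(ii)] The element $f_0$ flips $a_0$ and leaves the rest of the tape unchanged.
\item[(iii)] The element $c_o$ flips exactly those $z_k$ with $k\ge1$ and $y_1\cdots y_k\in K$, and leaves the rest of the tape unchanged.
\item[(iv)] The bits $a_k,y_k,z_k$ are locally constant functions on $\Omega$, and they are independent and uniform under $2\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $\deg r_i=1$, we have $a_k(\rho\omega)=a_{k+1}(\omega)$ and $y_k(\rho\omega)=y_{k+1}(\omega)$. In particular $y_0(\rho\omega)=y_1(\omega)$, so the left move undoes $\rho$; and $y_1(r_i\omega)=y_0(\omega)$, so $\rho$ undoes the left move. The sequences $u_k(\rho\omega)$ and $u_1(\omega)^{-1}u_{k+1}(\omega)$ both equal $o$ at $k=0$ and both are multiplied by $r_{y_{k+1}(\omega)}$ on the right when $k-1$ is replaced by $k$, so they coincide. Since $\rho\omega=u_1(\omega)^{-1}\omega$, we get $z_k(\rho\omega)=Z_{u_1(\omega)u_k(\rho\omega)}(\omega)=z_{k+1}(\omega)$.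

(ii), (iii) Neither element changes $y$, so neither changes the $u_k$. This gives (ii), and shows that $c_o$ flips $z_k$ if and only if $u_k\in\hat K$. Elements of $\hat K$ have degree at least $1$, so this forces $k\ge1$, and then by \eqref{eq:free} it holds if and only if $y_1\cdots y_k\in K$.

(iv) The element $u_k$ depends on finitely many $y_j$, so $z_k$ depends on finitely many coordinates. Given the fields $a$ and $y$, the $u_k$ are fixed elements of distinct degrees, so the $z_k$ are distinct coordinates of the field $Z$.
\end{proof}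

Lemma~\ref{lem:tape} allows us to think of a fixed tape and a moving head. ``The head is at site $j$'' means that sites are renumbered so that entry $0$ of the tape of the current point $\omega$ has number $j$. With this numbering, moves change $j$ by $\pm1$ and change no entry, $f_0$ flips $a_j$, and $c_o$ flips $z_k$ exactly for those $k>j$ with $y_{j+1}\cdots y_k\in K$.

\section{The counting machine}\label{sec:machine}

\subsection{The rules}
Let $\mathcal Q=\{\mathsf C,\mathsf L_0,\mathsf L_1,\mathsf R_0,\mathsf R_1,\mathsf H\}$. In mode $\mathsf C$ the machine carries, in modes $\mathsf L_q$ and $\mathsf R_q$ it walks left and right while remembering a bit $q$, and in mode $\mathsf H$ it returns home. Define a partial map $\varphi$ on $\Omega\times\mathcal Q$ by the following rules, in which $q\in\{0,1\}$ and $a_0,z_0$ are the bits under the head.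
\begin{center}
\begin{tabular}{c|cl|lcc|l}
rule & mode & condition & apply & move & new mode & image satisfies\\ \hline
1 & $\mathsf C$ & $a_0=1$ & $f_0$ & right & $\mathsf C$ & $a_{-1}=0$\\
2 & $\mathsf C$ & $a_0=0,\ z_0=q$ & $f_0$ & left & $\mathsf L_q$ & $a_1=1,\ z_1=q$\\
3 & $\mathsf L_q$ & $a_0=0$ & & left & $\mathsf L_q$ & $a_1=0$\\
4 & $\mathsf L_q$ & $a_0=1$ & $c_o$ & right & $\mathsf R_q$ & $a_{-1}=1$\\
5 & $\mathsf R_q$ & $a_0=0$ & & right & $\mathsf R_q$ & $a_{-1}=0$\\
6 & $\mathsf R_q$ & $a_0=1,\ z_0=q$ & & left & $\mathsf H$ & $a_1=1,\ z_1=q$\\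
7 & $\mathsf H$ & $a_0=0$ & & left & $\mathsf H$ & $a_1=0$\\
8 & $\mathsf H$ & $a_0=1$ & & right & $\mathsf C$ & $a_{-1}=1$
\end{tabular}
\end{center}
The last column records the bits of the cell that the head has just left, seen from its new position. On $\Omega\times\mathcal Q$, the map $\varphi$ is undefined exactly in the states with mode $\mathsf R_q$, $a_0=1$ and $z_0\ne q$: the machine halts when the comparison fails.

\begin{lemma}\label{lem:machine}
The map $\varphi$ is given by a machine in which every $U_\iota\subset\Omega$ is defined by prescribing at most three of the bits $a_0,Z_o,y_0,y_1$. Moreover, no state $(\omega,\mathsf L_q)$ with $a_1(\omega)=1$ and $z_1(\omega)\ne q$ lies in $\operatorname{ran}\varphi$.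
\end{lemma}

\begin{proof}
Split each rule according to $q$ and according to the value $i$ of $y_1$ (right moves) or of $y_0$ (left moves). On each part the move is a single group element, $r_i^{-1}$ or $r_i$, so each part is a piece with $\gamma_\iota\in\{r_i^{-1}f_0,\ r_if_0,\ r_i,\ r_i^{-1}c_o,\ r_i^{-1}\}$. Its set $U_\iota$ prescribes $a_0$, one of $y_0,y_1$, and in rules 2 and 6 also $z_0=Z_o$. The conditions in a given mode exclude each other, so the sets $U_\iota\times\{\mathsf m_\iota\}$ are disjoint.

For injectivity, look at the last two columns. The mode $\mathsf C$ is entered by rules 1 and 8, which are told apart by $a_{-1}$; the mode $\mathsf L_q$ by rules 2 and 3, told apart by $a_1$; the mode $\mathsf R_q$ by rules 4 and 5, told apart by $a_{-1}$; the mode $\mathsf H$ by rules 6 and 7, told apart by $a_1$. In rules 2 to 5 the bit $q$ is part of the new mode, and in rule 6 it can be recovered as $z_1$. So the image determines the rule and the previous mode. Each rule acts on $\omega$ by one of the bijections $\rho f_0$, $\rho^{-1}f_0$, $\rho^{-1}$, $\rho c_o$,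 $\rho$ of $\Omega$, so the previous point is determined too. The last statement holds because the images of rules 2 and 3 have $a_1=1$, $z_1=q$ and $a_1=0$, respectively.
\end{proof}

\subsection{The towers}
A tower must start outside $\operatorname{ran}\varphi$. By Lemma~\ref{lem:machine} we may start in mode $\mathsf L_q$ just to the left of a digit $1$ whose test bit differs from $q$. If this digit sits at the stopping site $d$, the first application of $c_o$ repairs the mismatch, so the first comparison succeeds, and the counter runs until a carry stops at site $d$ again. For $d\ge1$ let $\mathcal E_d$ be the set of states $(\omega,\mathsf L_q)$, $q\in\{0,1\}$, such that, with the head at site $d-1$,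
\[
a_0=1,\quad a_1=\dots=a_{d-1}=0,\quad a_d=1,\quad a_{d+1}=0,\quad y_1\cdots y_d\in K,\quad z_d\ne q .
\]
The bit $a_0=1$ is the marker at which the walks to the left turn around, and $a_{d+1}=0$ will keep all carries inside the window $\{0,\dots,d+1\}$. By Lemma~\ref{lem:tape}(iv), $\mathcal E_d$ is clopen, and for each of the two modes the conditions have probability $2^{-(d+2)}\cdot p_d\cdot\frac12$ under $2\nu$. Hence
\begin{equation}\label{eq:measure}
\nu(\mathcal E_d)=2\cdot\tfrac12\cdot2^{-(d+2)}\cdot p_d\cdot\tfrac12=2^{-d-3}p_d .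
\end{equation}
Since $K$ is prefix-free, the condition $y_1\cdots y_d\in K$ and Lemma~\ref{lem:tape}(iii) give:
\begin{equation}\label{eq:dagger}
\text{applied with the head at site $0$, the element $c_o$ flips $z_d$ and no other $z_k$.}
\end{equation}

\begin{example}\label{ex:d1}
Let $d=1$, so $y_1\in K$. Write $\bar q=1-q$ and let $q'=z_2$, which never changes by \eqref{eq:dagger}. The table lists the run from a state of $\mathcal E_1$; the position of the head is underlined, and the last row is the rule applied next.
\begin{center}
\begin{tabular}{c|ccccccc}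
step & 0 & 1 & 2 & 3 & 4 & 5 & 6\\ \hline
mode & $\mathsf L_q$ & $\mathsf R_q$ & $\mathsf H$ & $\mathsf C$ & $\mathsf C$ & $\mathsf L_{q'}$ & $\mathsf L_{q'}$\\
$a_0a_1a_2$ & $\underline110$ & $1\underline10$ & $\underline110$ & $1\underline10$ & $10\underline0$ & $1\underline01$ & $\underline101$\\
$z_1$ & $\bar q$ & $q$ & $q$ & $q$ & $q$ & $q$ & $q$\\
rule & 4 & 6 & 8 & 1 & 2 & 3 & 4\\ \hline\hline
step & 7 & 8 & 9 & 10 & 11 & 12 & 13\\ \hline
mode & $\mathsf R_{q'}$ & $\mathsf R_{q'}$ & $\mathsf H$ & $\mathsf H$ & $\mathsf C$ & $\mathsf L_{\bar q}$ & $\mathsf R_{\bar q}$\\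
$a_0a_1a_2$ & $1\underline01$ & $10\underline1$ & $1\underline01$ & $\underline101$ & $1\underline01$ & $\underline111$ & $1\underline11$\\
$z_1$ & $\bar q$ & $\bar q$ & $\bar q$ & $\bar q$ & $\bar q$ & $\bar q$ & $q$\\
rule & 5 & 6 & 7 & 8 & 2 & 4 & halt
\end{tabular}
\end{center}
Between steps 3 and 11 the number $a_1+2a_2$ goes from $1$ to $2$. The carry stops at site $2$, the test bit $z_2$ survives the application of $c_o$, and the run continues. The next carry stops at site $1=d$; the machine memorizes $z_1=\bar q$, finds $q$ on its return, and halts. The tower over $\mathcal E_1$ has height $14$.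
\end{example}

\begin{lemma}\label{lem:long}
For every $d\ge1$ the set $\mathcal E_d$ is the base of a tower of height $n_d$ with $n_d-1\ge2^{d+1}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:machine}, $\mathcal E_d\cap\operatorname{ran}\varphi=\emptyset$. We follow the run from a state of $\mathcal E_d$, keeping the numbering of sites fixed. The track $y$ never changes, so \eqref{eq:dagger} stays valid. Call a state a \emph{checkpoint} if the mode is $\mathsf C$, the head is at site $1$ and $a_0=1$, and define its \emph{value} as $X=\sum_{k=1}^{d+1}a_k2^{k-1}$.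

\emph{Initial phase.} In mode $\mathsf L_q$ the head crosses the zeros at sites $d-1,\dots,1$ ($d-1$ steps of rule 3). At site $0$ rule 4 flips $z_d$, so now $z_d=q$. In mode $\mathsf R_q$ the head crosses sites $1,\dots,d-1$ ($d-1$ steps of rule 5). At site $d$ we have $a_d=1$ and $z_d=q$, so rule 6 applies. Then $d-1$ steps of rule 7 and one step of rule 8 lead to a checkpoint of value $2^{d-1}$, after $3d$ steps in total.

\emph{One increment.} Consider a checkpoint of value $X<2^{d+1}-1$, and let $\kappa=\min\{k\ge1:a_k=0\}$, so $\kappa\le d+1$. In $\kappa-1$ steps rule 1 turns the ones at sites $1,\dots,\kappa-1$ into zeros. At site $\kappa$ rule 2 sets $a_\kappa=1$ and memorizes $q=z_\kappa$. The digits now represent $X+1$. Then come $\kappa-1$ steps of rule 3, one step of rule 4 at site $0$, and $\kappa-1$ steps of rule 5. The head is back at site $\kappa$ in mode $\mathsf R_q$, after $3\kappa-1$ steps, and $a_\kappa=1$. If $\kappa\ne d$, then $z_\kappa=q$ by \eqref{eq:dagger}; rule 6, $\kappa-1$ steps of rule 7 and rule 8 lead to a checkpoint of value $X+1$, after $4\kappa\ge4$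 steps in total. If $\kappa=d$, then $z_d\ne q$ by \eqref{eq:dagger}, and $\varphi$ is undefined.

\emph{Counting.} We have $\kappa=d$ if and only if $a_1=\dots=a_{d-1}=1$ and $a_d=0$, that is, $X\equiv2^{d-1}-1\pmod{2^d}$. The least such $X\ge2^{d-1}$ is $X_1=3\cdot2^{d-1}-1$, and $X_1<2^{d+1}-1$, so the previous paragraph applies to all values from $2^{d-1}$ to $X_1$. The run therefore makes $X_1-2^{d-1}=2^d-1$ full increments and halts during the next one. Since $\kappa$ is a function of $X$, the total number of steps is the same number $n_d-1$ for all states of $\mathcal E_d$, and $n_d-1\ge4(2^d-1)\ge2^{d+1}$.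
\end{proof}

\begin{remark}
Prefix-freeness is used only through \eqref{eq:dagger}. If $K$ also contained $y_1\cdots y_j$ for some $j<d$, with $j$ minimal, then the same analysis would make the run halt at the first value with $\kappa=j$, after only $2^{j-1}-1$ increments.
\end{remark}

\subsection{The element $S$}
Take $\Lambda=D_4^3$ with the matrix units of Lemma~\ref{lem:D4}, and let $N,P,T$ be defined by the machine of Lemma~\ref{lem:machine}. By \eqref{eq:cyl}, each $1_{U_\iota}$ is the product of $\frac12(1-\zeta)$ with at most three factors $\frac12(1\pm a)$, $a\in\{\alpha_0,\eta_o,\upsilon_0,\upsilon_1\}$, so $1_{U_\iota}\in2^{-4}\mathbb Z[A]$. Hence $N\in2^{-10}\mathbb Z[G]$, $P\in2^{-6}\mathbb Z[G]$, and we may take $b=2^{10}$: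
\[
S=2^{20}\,T^*T\in\mathbb Z[G].
\]
The expression of $S$ in the generators of $G$ is the same for all $K$. The set $K$ enters only through the relations between the elements $c_u$ and $\eta_v$.

\begin{proposition}\label{prop:key}
For every prefix-free set $K$ and every $d\ge4$, the element $S$ satisfies
\[
\mu_S\big((0,e^{-2^d})\big)\ge2^{-d-9}p_d .
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:long}, $4^{-(n_d-1)}\le2^{-2^{d+2}}$. For $d\ge4$ we have $20<2^{d+1}$, so
\[
2^{20}4^{-(n_d-1)}\le2^{20-2^{d+2}}<2^{-2^{d+1}}<e^{-2^d},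
\]
where the last step uses $2\log2>1$. Proposition~\ref{prop:tower} with $\theta=2^{-6}$ and \eqref{eq:measure} give the lower bound $2^{-6}\cdot2^{-d-3}p_d$.
\end{proof}

For instance, $K=\{1,01,001,\dots\}$ has $p_d=2^{-d}$ and gives $\mu_S((0,\varepsilon))\ge2^{-9}/|\log\varepsilon|^2$ at $\varepsilon=e^{-2^d}$, $d\ge4$. Sets $K$ with more slowly decaying $p_d$ give more.

\section{Choosing the prefix-free set}\label{sec:kraft}

Kraft's theorem says that $\sum_dp_d\le1$ is the only restriction on the numbers $|K_d|=p_d2^d$. We need one direction.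

\begin{lemma}[Kraft]\label{lem:kraft}
If $k_1,k_2,\dots$ are nonnegative integers with $\sum_dk_d2^{-d}\le1$, there is a prefix-free set $K$ with exactly $k_d$ words of length $d$ for every $d$.
\end{lemma}

\begin{proof}
Choose $K_1,K_2,\dots$ in turn. The words chosen before step $d$ are prefixes of at most $\sum_{j<d}k_j2^{d-j}\le2^d-k_d$ words of length $d$, so at least $k_d$ words of length $d$ remain available for $K_d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:key} controls the scales $s=2^d$. To cover the whole range $2^{d-1}<s\le2^d$ we want $2^{-d-9}p_d\ge h(2^{d-1})$. Since $h$ is nonincreasing, $2^{d-2}h(2^{d-1})\le\int_{2^{d-2}}^{2^{d-1}}h$, and so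
\[
\sum_{d\ge d_1}2^{d+9}h(2^{d-1})=2^{11}\sum_{d\ge d_1}2^{d-2}h(2^{d-1})\le2^{11}\int_{2^{d_1-2}}^\infty h(s)\,ds .
\]
Since $h$ is integrable, we can choose $d_1\ge4$ such that the right side is at most $\frac12$. Let $k_d=\lceil2^{2d+9}h(2^{d-1})\rceil$ for $d\ge d_1$ and $k_d=0$ for $d<d_1$. Then
\[
\sum_dk_d2^{-d}\le\sum_{d\ge d_1}2^{d+9}h(2^{d-1})+\sum_{d\ge d_1}2^{-d}\le\tfrac12+\tfrac18\le1 .
\]
Let $K$ be given by Lemma~\ref{lem:kraft}, and let $G$ and $S$ be constructed from $K$ as in Sections~\ref{sec:group} and~\ref{sec:machine}. By Lemma~\ref{lem:solv}, $G$ is finitely generated and solvable of derived length at most $4$, and $p_d=k_d2^{-d}\ge2^{d+9}h(2^{d-1})$ for $d\ge d_1$. Let $s>s_0=2^{d_1-1}$ and choose $d\ge d_1$ with $2^{d-1}<s\le2^d$. By Proposition~\ref{prop:key} and monotonicity of $h$,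
\[
\mu_S((0,e^{-s}))\ge\mu_S((0,e^{-2^d}))\ge2^{-d-9}p_d\ge h(2^{d-1})\ge h(s).\qedhere
\]
\end{proof}

Monotonicity cannot be dropped: the indicator of the positive integers has integral $0$, while $\mu_S((0,e^{-s}))\to0$ as $s\to\infty$ for every $S$.

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
The bound is required only along a sequence, so we may pass to scales at which the values of $g$ are summable. Since $\liminf_{\varepsilon\to0}g(\varepsilon)=0$, there are $1\le s_1<s_2<\cdots$ with $s_i\to\infty$ and $g(e^{-s_i})<2^{-i}$. Put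
\[
h=\sum_{i\ge1}\frac{2^{-i}}{s_i}\,\mathbf 1_{(0,s_i]} .
\]
This function is finite because $s_i\ge1$, it is nonincreasing, and $\int_0^\infty h=\sum_i2^{-i}=1$. Take $G,S,s_0$ from Theorem~\ref{thm:main} and let $\varepsilon_i=e^{-s_i}$. Whenever $s_i>s_0$,
\[
\mu_S((0,\varepsilon_i))\ge h(s_i)\ge\frac{2^{-i}}{s_i}>\frac{g(\varepsilon_i)}{|\log\varepsilon_i|}.
\]
Discard the finitely many other indices.
\end{proof}

\section{Sharpness over sofic groups}\label{sec:sharp}

For finite groups we saw in Section~\ref{sec:intro} that the product of the nonzero eigenvalues of $S$ is at least $1$ in absolute value. The corresponding statement for infinite groups is the determinant conjecture, which sofic groups satisfy by Elek and Szab\'o \cite{ElekSzabo}. For a sofic group $G$ and $S=S^*\in\mathbb Z[G]$ it says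
\begin{equation}\label{eq:det}
\int_{\mathbb R\setminus\{0\}}\log|\lambda|\,d\mu_S(\lambda)\ge0 .
\end{equation}
This is the only place where soficity is used in the upper bound.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Since $\mu_S$ is a probability measure supported in $[-\|S\|,\|S\|]$, inequality \eqref{eq:det} gives
\[
\int_{0<|\lambda|<1}\big|\log|\lambda|\big|\,d\mu_S(\lambda)\le\int_{|\lambda|>1}\log|\lambda|\,d\mu_S(\lambda)\le\log\max(1,\|S\|).
\]
For $\lambda\in(0,1)$ the set of $s>0$ with $\lambda<e^{-s}$ is the interval $(0,|\log\lambda|)$. By Tonelli's theorem, $\int_0^\infty\mu_S((0,e^{-s}))\,ds=\int_{(0,1)}|\log\lambda|\,d\mu_S(\lambda)$, and the bound follows.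

(a) If $\mu_S((0,e^{-s}))\ge h(s)$ for $s>s_1$ with $G$ sofic, then $\int_{s_1}^\infty h\le\log\max(1,\|S\|)$. Conversely, let $\int_{s_1}^\infty h<\infty$ with $s_1\ge0$. The function $s\mapsto h(\max(s,s_1+1))$ is nonincreasing, integrable on $(0,\infty)$, and equal to $h$ for $s\ge s_1+1$. Theorem~\ref{thm:main} applied to it yields a finitely generated solvable, hence sofic, group $G$ and the required $S$.

(b) If $\liminf_{\varepsilon\to0}g(\varepsilon)=0$, apply Theorem~\ref{thm:conj}. Conversely, let $G$ be sofic and let $S$ and $\varepsilon_i$ be as in (b). The function $m(s)=\mu_S((0,e^{-s}))$ is nonincreasing and integrable, so $\frac s2\,m(s)\le\int_{s/2}^sm$, and $s\,m(s)\le2\int_{s/2}^\infty m\to0$ as $s\to\infty$. Therefore $0\le g(\varepsilon_i)<|\log\varepsilon_i|\,\mu_S((0,\varepsilon_i))\to0$, and $\liminf_{\varepsilon\to0}g(\varepsilon)=0$.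
\end{proof}

\begin{example}
For every $\delta>0$ there are a finitely generated solvable group $G$ and $S=S^*\in\mathbb Z[G]$ with
\[
\mu_S((0,\varepsilon))\ge\frac1{|\log\varepsilon|\,(\log|\log\varepsilon|)^{1+\delta}}
\]
for all small $\varepsilon>0$, while for $\delta=0$ this is impossible over sofic groups. Indeed, let $h_\delta(s)=s^{-1}(\log s)^{-1-\delta}$ for $s\ge3$ and $h_\delta(s)=h_\delta(3)$ for $s<3$. This function is nonincreasing, and the substitution $\sigma=\log s$ turns $\int_3^\infty h_\delta(s)\,ds$ into $\int_{\log3}^\infty\sigma^{-1-\delta}\,d\sigma$, which is finite for $\delta>0$ and infinite for $\delta=0$. Apply Theorem~\ref{thm:sharp}(a).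
\end{example}

\begin{thebibliography}{9}

\bibitem{ElekSzabo}
Elek and Szab\'o, \emph{Hyperlinearity, essentially free actions and $L^2$-invariants. The sofic property}, Math. Ann. 332 (2005).

\bibitem{Grabowski}
{\L}ukasz Grabowski, \emph{Group ring elements with large spectral density}, arXiv:1409.3212 (2014).

\end{thebibliography}
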